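# Non-saturated base ideals of plane Cremona maps with proper base points

## 1. Odd degree, even multiplicities, and the bound $\mu_i\le (d-1)/2$

**Theorem 1.** Let $k$ be an infinite field, and let $F\colon\mathbb P^2\dashrightarrow\mathbb P^2$ be a plane Cremona map over $k$ of degree $d\ge 2$, all of whose base points are proper. Let $(d;\mu_1,\dots,\mu_r)$ be its homaloidal type and $I$ its base ideal. If $I$ is not saturated, then $d$ is odd, all $\mu_i$ are even, and $\mu_i\le (d-1)/2$ for all $i$. In particular $\mu_1\le\lfloor d/2\rfloor$.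

Here is what the words mean. Let $R=k[X_0,X_1,X_2]$ with its standard grading, and $\mathfrak m=(X_0,X_1,X_2)$.

**Definition (plane Cremona map, base ideal).** A *plane Cremona map* is a birational map $F\colon\mathbb P^2\dashrightarrow\mathbb P^2$ defined by three $k$-linearly independent forms $f_0,f_1,f_2\in R$ of the same degree $d$ without a common factor. Its *base ideal* is $I=(f_0,f_1,f_2)\subset R$. We always take $d\ge2$, so $F$ is not a linear automorphism.

**Definition (saturation).** The *saturation* of $I$ is $I^{\rm sat}=I:\mathfrak m^\infty$, and $I$ is *saturated* if $I=I^{\rm sat}$.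

For example, $(X_0^2,X_1^2,X_0X_1X_2)$ is not saturated: it does not contain $X_0X_1$, but it contains $X_0X_1\cdot X_i$ for $i=0,1,2$. We use the following textbook facts. $I^{\rm sat}_n=H^0(\mathbb P^2,\tilde I(n))$, where $\tilde I$ is the ideal sheaf of $I$. For $I\ne R$, $I$ is saturated if and only if $\mathfrak m$ is not an associated prime of $R/I$, that is, if and only if $\operatorname{depth}R/I\ge1$. Finally, $\operatorname{pd}R/I+\operatorname{depth}R/I=3$ (Auslander–Buchsbaum).

**Definition (proper base points, homaloidal type).** The base points of $F$ are *proper* if none of them is infinitely near, that is, all are honest points $p_1,\dots,p_r$ of the plane. Then $\mu_i$ is the multiplicity at $p_i$ of the general member of the net $\langle f_0,f_1,f_2\rangle$, ordered so that $\mu_1\ge\mu_2\ge\dots\ge\mu_r$, and $(d;\mu_1,\dots,\mu_r)$ is the *homaloidal type* of $F$. It satisfies the equations of condition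
$$\sum_i\mu_i=3(d-1),\qquad \sum_i\mu_i^2=d^2-1. \tag{1}$$
A homaloidal type is *proper* if it is the type of a Cremona map with only proper base points. A Cremona map of this type has *general base points* if $(p_1,\dots,p_r)$ is general among the configurations in $(\mathbb P^2)^r$ that realize the type.

The standard quadratic map $(X_1X_2:X_0X_2:X_0X_1)$ has base points at the three coordinate points, all proper, and type $(2;1,1,1)$; indeed $1+1+1=3$. By contrast, $(X_0^2:X_0X_1:X_1^2-X_0X_2)$ is birational, since $(1:x:y)\mapsto(1:x:x^2-y)$, and its only base point in the plane is $(0:0:1)$, where the general conic of the net is smooth. One point of multiplicity $1$ cannot satisfy (1) with $d=2$, so here there are infinitely near base points, and Theorem 1 says nothing.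

The question comes from Zaqueu Ramos and Aron Simis, "Homaloidal nets and ideals of fat points I", arXiv:1506.05836 (2015). Take a proper homaloidal type and a Cremona map $F$ of this type with general base points. If the base ideal of $F$ is not saturated, must $\mu_1\le\lfloor d/2\rfloor$? It is known that $\mu_2\le\lfloor d/2\rfloor$ for every plane Cremona map, so only the largest multiplicity is in doubt. Theorem 1 answers yes. It needs only that the base points are proper; generality of the points is not used.

Two complements will also be proved.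

**Theorem 2.** For $F$ as in Theorem 1 the following are equivalent:

1. $I$ is not saturated;
2. $d$ is odd and $I$ has minimal free resolution $0\to R(-\tfrac{3d+3}2)\to R(-\tfrac{3d+1}2)^3\to R(-d)^3\to I\to0$;
3. $d$ is odd and $(f_0,f_1,f_2)$ has no nonzero syzygy of degree $\le (d-1)/2$;
4. $I^{\rm sat}/I\cong k(-\tfrac{3(d-1)}2)$.

In this case $d\equiv1\pmod 4$. In particular $\dim_kI^{\rm sat}/I\le1$ always.

**Proposition 3.** Let $k=\bar k$. For infinitely many $d$ there is a proper homaloidal type of degree $d$ with $\mu_1=\lfloor d/2\rfloor$ whose Cremona maps with general base points have non-saturated base ideal.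

Base points and multiplicities are understood over $\bar k$. Birationality, saturation, graded Betti numbers, $\dim_k(I^{\rm sat}/I)_n$ and the type do not change under $k\subset\bar k$. So from now on $k=\bar k$, of any characteristic.

## 2. Degree two, the nets $(X_0q,X_1q,g)$, and the type $(5;2^6)$

### The standard quadratic map

Here $I=(X_1X_2,X_0X_2,X_0X_1)=(X_1,X_2)\cap(X_0,X_2)\cap(X_0,X_1)$, an intersection of ideals of points, so $I$ is saturated. Theorem 1 predicts this, since $d$ is even.

### Nets with a point of multiplicity $d-1$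

The implication is in danger when $\mu_1$ is large, so look at $\mu_1=d-1$. Let
$$f_0=X_0q,\quad f_1=X_1q,\quad f_2=g,\qquad q=X_2\ell_{d-2}+q_{d-1},\quad g=X_2c_{d-1}+c_d,$$
where $\ell_{d-2},q_{d-1},c_{d-1},c_d\in k[X_0,X_1]$ are forms of the degrees indicated, $\ell_{d-2}c_d-q_{d-1}c_{d-1}\ne0$, and $f_0,f_1,f_2$ have no common factor. On the line $X_1=\lambda X_0$ the ratio of the first two coordinates returns $\lambda$, and $g/(X_0q)$ is a fractional linear function of $X_2$, invertible for general $\lambda$. So $F$ is birational. Its general member has multiplicity $d-1$ at $(0:0:1)$.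

This ideal is always saturated. Indeed $g\in(X_0,X_1)$, say $g=X_0a+X_1b$. The columns of
$$\begin{pmatrix}X_1&a\\-X_0&b\\0&-q\end{pmatrix}$$
are syzygies of $(X_0q,X_1q,g)$, of degrees $1$ and $d-1$, and the $2\times2$ minors are $X_1b+X_0a=g$, $-X_1q$ and $X_0q$. As these have no common factor, $I$ has codimension $2$, and Hilbert–Burch gives
$$0\to R(-d-1)\oplus R(-2d+1)\to R(-d)^3\to I\to0. \tag{2}$$
So $\operatorname{pd}R/I=2$, $\operatorname{depth}R/I=1$, and $I$ is saturated. For $d\ge3$ we have $d-1>\lfloor d/2\rfloor$, in accordance with the claim.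

### Six double points

Now a non-saturated example. Theorem 1 and $d\equiv1\pmod4$ tell us to look in degree $5$ with all $\mu_i=2$; then (1) forces six points.

Take six points $p_1,\dots,p_6$, no three collinear and not all on a conic. Let $Y$ be the blow-up, with exceptional curves $E_i$ and line class $H$. Let $C_i\sim2H-\sum_{j\ne i}E_j$ be the strict transform of the irreducible conic through the five points other than $p_i$. Then $C_i^2=4-5=-1$ and $C_i\cdot C_j=4-4=0$ for $i\neq j$, so the $C_i$ are disjoint $(-1)$-curves. Contracting them gives a smooth rational surface with $K^2=(9-6)+6=9$ and Picard number $7-6=1$, that is, $\mathbb P^2$. Let $\rho_2\colon Y\to\mathbb P^2$ be this contraction and $H_2$ its line class. From $K_Y=-3H_2+\sum C_i$,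
$$3H_2=-K_Y+\sum_iC_i=\Bigl(3H-\sum E_i\Bigr)+\Bigl(12H-5\sum E_i\Bigr)=15H-6\sum E_i,$$
so $H_2=5H-2\sum E_i$. Now $|H_2|$ is base point free, $h^0(H_2)=3$, and $\rho_2$ is birational. Hence the quintics with double points at the $p_i$ form a net defining a Cremona map of type $(5;2^6)$, with base points exactly $p_1,\dots,p_6$, all proper.

*Its base ideal is not saturated.* Each $E_i$ differs from all the $C_j$, so $\rho_2$ maps it birationally onto a curve of degree $H_2\cdot E_i=2$, an irreducible conic. No line contains this conic, so $H^0(H_2)\to H^0(E_i,\mathcal O(2))$ is injective, hence bijective, as both spaces have dimension $3$. This says that the leading forms at $p_i$ of the members of the net are all binary quadratic forms. So $\tilde I_{p_i}+\mathfrak m_{p_i}^3=\mathfrak m_{p_i}^2$, and $\tilde I_{p_i}=\mathfrak m_{p_i}^2$ by Nakayama. Therefore $I^{\rm sat}_6$ consists of all sextics with double points at the $p_i$, and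
$$\dim I^{\rm sat}_6\ge 28-6\cdot3=10>9\ge\dim I_6 .$$
Here $\mu_1=2=\lfloor5/2\rfloor$: the bound in Theorem 1 is attained.

## 3. The syzygy bundle on the plane, and where counting conditions breaks down

Let $K$ be the kernel of $(f_0,f_1,f_2)\colon\mathcal O_{\mathbb P^2}^3\to\mathcal O_{\mathbb P^2}(d)$. Then $H^0(K(n))$ is the space of syzygies of degree $n$, that is, triples of forms of degree $n$ with $\sum a_if_i=0$. The image of the map is $\tilde I(d)$, so $0\to K\to\mathcal O^3\to\tilde I(d)\to0$ is exact. Twist by $n$ and take cohomology. The image of $H^0(\mathcal O(n))^3$ in $H^0(\tilde I(d+n))=I^{\rm sat}_{d+n}$ is $I_{d+n}$, and $H^1(\mathcal O(n))=0$. Hence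
$$H^1(K(n))\cong(I^{\rm sat}/I)_{d+n}\qquad(n\in\mathbb Z). \tag{3}$$
So *$I$ is saturated if and only if $H^1(K(n))=0$ for all $n$.* For instance this holds if $K$ is an extension of one line bundle on $\mathbb P^2$ by another.

The approach that suggests itself is the one that worked for $(5;2^6)$: compare $\dim I_n$ with the number of conditions imposed by points $p_i$ of multiplicity $\mu_i$. It breaks down as soon as some $\mu_i\ge3$. The ideal $\tilde I_{p_i}$ has three generators, whereas $\mathfrak m_{p_i}^{\mu_i}$ needs $\mu_i+1\ge4$. So $\tilde I_{p_i}\subsetneq\mathfrak m_{p_i}^{\mu_i}$, and the count concerns a larger ideal than $I^{\rm sat}$.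

It really misleads. In characteristic different from $2$ and $3$, take $d=4$ in the family of Section 2 with $q=X_2X_0^2+X_1^3$ and $g=X_2X_1^3+X_0^4$; here $\ell_2c_4-q_3c_3=X_0^6-X_1^6\neq0$. There is no common factor, since $q$ is irreducible and does not divide $g$. At $p_1=(0:0:1)$ the leading forms of $f_0,f_1,f_2$ are $X_0^3,\,X_0^2X_1,\,X_1^3$, with no common zero on $E_1$. So $\mu_1=3$, and there are no base points infinitely near $p_1$. The other base points satisfy $q=g=0$. Then $X_0\ne0$, $X_2=-X_1^3/X_0^2$ and $X_0^6=X_1^6$, which has six simple solutions. Near each of them $X_0$ is a unit, so $\tilde I$ is generated by $q$ and $g$; since $g$ restricted to the smooth branch $q=0$ has a simple zero, $\tilde I$ is the maximal ideal there. So the type is $(4;3,1^6)$, with all base points proper. Quintics with a triple point at $p_1$ and passing through the six other points form a space of dimension at least $21-6-6=9$, while $\dim I_5=9-1=8$ by (2). The count sees a difference, and yet $I$ is saturated.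

In terms of $K$, the invariant $c_2(K)=d^2-\operatorname{length}(\mathcal O/\tilde I)$ depends on the scheme structure at the base points, over which (1) gives no control. The remedy is to do the computation on the blow-up, where the corresponding bundle has the Chern number $c_2=1$ in every case.

## 4. The bundle $M$ on the blow-up, with Chern classes $-H'$ and $1$

Let $\pi\colon X\to\mathbb P^2$ be the blow-up of $p_1,\dots,p_r$ (all $\mu_i\ge1$), with exceptional curves $E_i$, and $H=\pi^*(\text{line})$. Recall that $\operatorname{Pic}X=\mathbb ZH\oplus\bigoplus\mathbb ZE_i$ with $H^2=1$, $E_i^2=-1$ and all other products zero, and $K_X=-3H+\sum E_i$. Put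
$$H'=dH-\sum\mu_iE_i,\qquad\text{so by (1)}\quad H'^2=1,\quad H'\cdot K_X=-3 .$$

*The net is base point free on $X$.* By the definition of the $\mu_i$ and the absence of a common factor, the net gives a net in $|H'|$ without fixed component. So two general members have no common component. Outside the base locus they meet in one point, since $F$ is birational. This point already accounts for $H'^2=1$, so there is no base point. We obtain a birational morphism $G\colon X\to\mathbb P^2$ with $G^*\mathcal O(1)=\mathcal O_X(H')$.

Write $\Omega=\Omega^1_{\mathbb P^2}$ and $M=G^*\Omega(1)$. The Euler sequence $0\to\Omega(1)\to\mathcal O^3\to\mathcal O(1)\to0$ pulls back to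
$$0\to M\to\mathcal O_X^3\xrightarrow{(f_0,f_1,f_2)}\mathcal O_X(H')\to0,\qquad c_1(M)=-H',\quad c_2(M)=H'^2=1. \tag{4}$$
Since $\pi_*\mathcal O_X(H')\subset\mathcal O(d)$, we have $\pi_*M=K$. Also $H^0(X,M)=0$, because the $f_i$ are linearly independent.

The intersection form on $\operatorname{Pic}X\otimes\mathbb R$ has signature $(1,r)$. So if $u^2>0$, the form is negative definite on $u^\perp$; we refer to this as the Hodge index theorem.

**Lemma 4 (light cone).** If $u^2>0$, $u\cdot H>0$, $v\ne0$, $v^2\ge0$ and $v\cdot H\ge0$, then $u\cdot v>0$.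

Proof. If $v\cdot H=0$, then $v^2<0$ by the Hodge index theorem, which is excluded. So $u=aH+u'$ and $v=bH+v'$ with $a,b>0$ and $u',v'\in H^\perp$. From $u^2>0$ and $v^2\ge0$ we get $-u'^2<a^2$ and $-v'^2\le b^2$. By Cauchy–Schwarz in $H^\perp$, $|u'\cdot v'|\le\sqrt{-u'^2}\sqrt{-v'^2}<ab$. So $u\cdot v=ab+u'\cdot v'>0$. $\square$

## 5. Pushing an extension of line bundles down to the plane

Suppose that $M$ is an extension of line bundles on $X$. We would like to push it down, see $K$ as an extension of line bundles on $\mathbb P^2$, and conclude by (3). Push-forward is only left exact, so we must know when it loses something.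

**Lemma 5.** Let $D=\sum a_iE_i$. If all $a_i\ge0$, then $\pi_*\mathcal O(D)=\mathcal O$. If all $a_i\le1$, then $R^1\pi_*\mathcal O(D)=0$. Moreover $R^1\pi_*\mathcal O(2E_i)$ has length $1$. The same holds for a blow-up of distinct points on any smooth surface.

Proof. The assertions are local over the points, so let $E$ be the exceptional curve over one point and use
$$0\to\mathcal O((j-1)E)\to\mathcal O(jE)\to\mathcal O_{\mathbb P^1}(-j)\to0 .$$
For $j\ge1$, $H^0(\mathcal O_{\mathbb P^1}(-j))=0$, so $\pi_*\mathcal O((j-1)E)=\pi_*\mathcal O(jE)$. Starting from $\pi_*\mathcal O=\mathcal O$ we get the first claim. For $j\le1$, $H^1(\mathcal O_{\mathbb P^1}(-j))=0$, so $R^1\pi_*\mathcal O((j-1)E)\to R^1\pi_*\mathcal O(jE)$ is onto. For $j\ll0$ these sheaves vanish, as $-E$ is $\pi$-ample; so they vanish for all $j\le1$. For $j=2$ the sequence then gives $R^1\pi_*\mathcal O(2E)\cong H^1(\mathcal O_{\mathbb P^1}(-2))$, of length $1$. $\square$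

**Lemma 6.** Let $0\to\mathcal O(-P)\to M\to\mathcal O(-Q)\to0$ be exact on $X$, with $P\cdot E_i\ge0$ and $Q\cdot E_i\ge0$ for all $i$, and put $T=Q-P$. If the sequence splits, or if $T\cdot E_i\ge-1$ for all $i$, then $I$ is saturated.

Proof. The extension class lies in $H^1(X,\mathcal O(T))$. The coefficient of $E_i$ in $T$ is $-T\cdot E_i$. If all these are $\le1$, then $R^1\pi_*\mathcal O(T)=0$ by Lemma 5 and the projection formula. So for $U\subset\mathbb P^2$ affine and open, $H^1(\pi^{-1}U,\mathcal O(T))=H^0(U,R^1\pi_*\mathcal O(T))=0$, and the sequence splits over $\pi^{-1}U$. In either case $0\to\pi_*\mathcal O(-P)\to K\to\pi_*\mathcal O(-Q)\to0$ is exact. As the coefficients $P\cdot E_i$ and $Q\cdot E_i$ of $E_i$ in $-P$ and $-Q$ are $\ge0$, Lemma 5 gives $\pi_*\mathcal O(-P)=\mathcal O(-P\cdot H)$ and $\pi_*\mathcal O(-Q)=\mathcal O(-Q\cdot H)$. Line bundles on $\mathbb P^2$ have no $H^1$, so $H^1(K(n))=0$ for all $n$, and $I$ is saturated by (3). $\square$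

The method stops at one precise place: a nonsplit extension with $T\cdot E_i\le-2$ for some $i$, where $R^1\pi_*\mathcal O(T)\ne0$. By the example $(5;2^6)$ this obstruction cannot always be avoided. So the task is to choose the extension well and to determine which $T$ with $T\cdot E_i\le-2$ survive. We shall find that only $T=2E_1-H$ does. That class turns out to carry the parity statements and the bound of Theorem 1.

## 6. Line subbundles of $M$ coming from a pencil of lines

Fix *any* base point and call it $p_1$; in the proof of Theorem 1 the inequality $\mu_1\ge\mu_i$ will not be used. Let $f=H-E_1$. It is nef, with $f^2=0$ and $f\cdot H=f\cdot E_1=1$. The pencil $|f|$ of lines through $p_1$ gives $\varphi\colon X\to\mathbb P^1$ with general fiber $\Phi\cong\mathbb P^1$ and $\mathcal O_X(f)=\varphi^*\mathcal O(1)$. Put $m=H'\cdot f=d-\mu_1$; by Lemma 4 with $u=H'$ and $v=f$, $m\ge1$. For general $\Phi$ write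
$$M|_\Phi\cong\mathcal O(-\alpha)\oplus\mathcal O(-\beta),\qquad\alpha\le\beta,\quad\alpha+\beta=m,\quad\delta=\beta-\alpha\ge0 .$$
As $M|_\Phi\subset\mathcal O_\Phi^3$, we have $\alpha\ge0$; as $m\ge1$, we have $\beta>0$.

**Step 1: a line subsheaf that is as large as possible on the fibers.** This step produces the candidate for $\mathcal O(-P)$. Since $H\cdot f=1$, $M(\alpha H)|_\Phi\cong\mathcal O\oplus\mathcal O(-\delta)$ has sections, so $\varphi_*(M(\alpha H))$ is a nonzero vector bundle on $\mathbb P^1$. As $H^0(X,M(\alpha H+sf))=H^0(\mathbb P^1,\varphi_*(M(\alpha H))(s))$, there is a least integer $s_0$ with $H^0(X,M(\alpha H+s_0f))\ne0$. Take a nonzero section, let $\Delta_0\ge0$ be the divisorial part of its zero scheme, and put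
$$P=\alpha H+s_0f-\Delta_0,\qquad Q=H'-P .$$
On a general $\Phi$ the section is a nonzero section of $\mathcal O\oplus\mathcal O(-\delta)$. Such a section is constant, hence without zeros. So $\Delta_0\cdot f=0$, $P\cdot f=\alpha$ and $Q\cdot f=m-\alpha=\beta$.

Dividing by the equation of $\Delta_0$ gives a section of $M(P)$ whose zero scheme $W$ is finite, say of length $w$. Then $w=c_2(M(P))=1-H'\cdot P+P^2=1-P\cdot Q$, and the Koszul complex of the section, twisted by $-P$, is
$$0\to\mathcal O(-P)\to M\to\mathcal I_W(-Q)\to0,\qquad P+Q=H',\quad P\cdot Q=1-w. \tag{5}$$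

**Step 2: $P$ is nef, $e:=P^2\ge0$, and $e\ge w$.** We need $P$ in the closed positive cone in order to use Lemma 4. Since $M\subset\mathcal O_X^3$ is a subbundle, the composite $\mathcal O(-P)\to\mathcal O_X^3$ vanishes exactly on $\operatorname{supp}W$. It consists of three sections of $\mathcal O(P)$ with only finitely many common zeros. Hence $P$ is nef and $e\ge0$. Also $P\ne0$, for otherwise $\mathcal O\subset M$, against $H^0(M)=0$. As $P\cdot H\ge0$, Lemma 4 with $u=H'$ and $v=P$ gives $1\le H'\cdot P=e+1-w$, so $e\ge w$.

**Step 3: $w=0$.** We want a line bundle as quotient, as in Lemma 6. Put $T=Q-P$. Then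
$$T\cdot f=\delta\ge0,\qquad T^2=H'^2-4P\cdot Q=4w-3,\qquad P\cdot T=1-w-e .$$
Suppose $w\ge1$. Then $T^2>0$, so $T\cdot H\ne0$ by the Hodge index theorem, and $P\cdot T\le1-2w\le-1$ by Step 2. If $T\cdot H>0$, Lemma 4 with $u=T$, $v=P$ gives $T\cdot P>0$, a contradiction. If $T\cdot H<0$, Lemma 4 with $u=-T$, $v=f$ gives $-T\cdot f>0$, contradicting $\delta\ge0$. So $w=0$ and
$$0\to\mathcal O(-P)\to M\to\mathcal O(-Q)\to0, \tag{6}$$
$$P\cdot Q=1,\quad P^2=e\ge0,\quad Q^2=-1-e,\quad T^2=-3,\quad T\cdot H'=Q^2-P^2=-1-2e. \tag{7}$$
(For $Q^2$ use $1=H'^2=e+2+Q^2$.)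

**Step 4: coordinates.** This step turns (7) into identities for integers. In the basis $H,f,E_2,\dots,E_r$ of $\operatorname{Pic}X$ write
$$P=\alpha H+sf-\sum_{i\ge2}x_iE_i,\quad Q=\beta H+tf-\sum_{i\ge2}u_iE_i,\quad T=\delta H+\tau f-\sum_{i\ge2}z_iE_i,$$
with $\tau=t-s$ and $z_i=u_i-x_i$. Intersecting with the $E_i$,
$$s=P\cdot E_1,\quad t=Q\cdot E_1,\quad\tau=T\cdot E_1,\qquad x_i=P\cdot E_i,\quad u_i=Q\cdot E_i,\quad z_i=T\cdot E_i .$$
By nefness $s\ge0$ and $x_i\ge0$. From $P+Q=H'$ we get $s+t=\mu_1$ and $x_i+u_i=\mu_i$. Expanding $T^2=-3$ and $T\cdot H'=-1-2e$, with $H\cdot H'=d$, $f\cdot H'=m$ and $E_i\cdot H'=\mu_i$,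
$$\sum_{i\ge2}z_i^2=\delta^2+2\delta\tau+3,\qquad\sum_{i\ge2}z_i\mu_i=\delta d+\tau m+1+2e\ \ge\ \delta d+\tau m+1. \tag{8}$$

The conditions of Lemma 6 now read $\tau\ge-1$ and $z_i\ge-1$. They imply $Q\cdot E_i\ge0$, because $2Q\cdot E_i=\mu_i+T\cdot E_i$ and $\mu_i\ge1$.

A check on the nets $(X_0q,X_1q,g)$, when their base points are proper (for example the standard quadratic map, with $q=X_2$ and $g=X_0X_1$). Take $p_1=(0:0:1)$. By (1) with one multiplicity $d-1$, the other multiplicities satisfy $\sum\mu_i=\sum\mu_i^2=2d-2$, so they are $2d-2$ ones. Here $m=1$, so $\alpha=0$ and $\beta=1$. As $H^0(M)=0$ and $(X_1,-X_0,0)$ is a section of $M(f)$ without zeros, $s_0=1$, $P=f$, $e=0$. Hence $T=H'-2f=H+(d-3)f-\sum_{i\ge2}E_i$, so $\delta=1$, $\tau=d-3\ge-1$ and $z_i=1$. The first identity of (8) reads $2d-2=1+2(d-3)+3$, and Lemma 6 applies.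

## 7. The inequality $T\cdot E_i\ge-1$ for $i\ge2$

**Step 5: $z_i\ge-1$, hence $u_i\ge0$, for all $i\ge2$.** We use that $f$ and $E_i$ are orthogonal, while their products with $P$ and $Q$ are known. Let $V=\langle P,Q\rangle\otimes\mathbb R$. By (7) the Gram matrix of $P,Q$ and its inverse are
$$\begin{pmatrix}e&1\\1&-1-e\end{pmatrix},\qquad\frac1D\begin{pmatrix}1+e&1\\1&-e\end{pmatrix},\qquad D=e^2+e+1>0 ,$$
with determinants $-D$ and $-1/D$. So $V$ has signature $(1,1)$ and $V^\perp$ is negative definite. Fix $i\ge2$, write $E=E_i$, $x=x_i$, $u=u_i$, and let $\bar f,\bar E$ be the orthogonal projections of $f,E$ to $V$. The components in $V^\perp$ have self-intersections $-\bar f^2$ and $-1-\bar E^2$ and product $-\bar f\cdot\bar E$, since $f^2=0$, $E^2=-1$, $f\cdot E=0$. Cauchy–Schwarz in $V^\perp$ gives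
$$(\bar f\cdot\bar E)^2\le\bar f^2(1+\bar E^2).$$
The products of $f$ and $E$ with $(P,Q)$ are $(\alpha,\beta)$ and $(x,u)$, and products of projections are computed with the inverse Gram matrix. So
$$\bar f^2\bar E^2-(\bar f\cdot\bar E)^2=-\frac1D\det\begin{pmatrix}\alpha&\beta\\x&u\end{pmatrix}^2=-\frac{(\alpha u-\beta x)^2}D .$$
Combining the two,
$$(\beta x-\alpha u)^2\le D\bar f^2=(1+e)\alpha^2+2\alpha\beta-e\beta^2=\alpha^2+2\alpha\beta-e(\beta^2-\alpha^2)\le\alpha^2+2\alpha\beta\le3\beta^2,$$
because $0\le\alpha\le\beta$ and $e\ge0$.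

Suppose $z_i\le-2$, that is, $u\le x-2$. Then $1\le\mu_i=x+u\le2x-2$, so $x\ge2$, and
$$\beta x-\alpha u=(\beta-\alpha)x+\alpha(x-u)\ge2(\beta-\alpha)+2\alpha=2\beta>0 .$$
Hence $4\beta^2\le3\beta^2$, which is impossible as $\beta>0$. So $z_i\ge-1$, and $2u_i=\mu_i+z_i\ge0$.

## 8. The number $T\cdot E_1$, and the exceptional class $2E_1-H$

We now show: *either $\tau\ge-1$, or $\delta=1$, $\tau=-2$ and all $z_i=0$.* The cases $\delta=0$ and $\delta\ge1$ need different arguments. Only the first uses the minimality of $s_0$.

**Step 6: if $\delta=0$, then $\tau\ge0$.** If $\tau$ were negative, we would find a section of $M(\alpha H+s_1f)$ with $s_1<s_0$. Let $q\colon X\to\mathbb F_1=\mathrm{Bl}_{p_1}\mathbb P^2$ be the blow-down of $E_2,\dots,E_r$. Now $T=\tau f-\sum_{i\ge2}z_iE_i$, and its coefficients $-z_i$ are $\le1$ by Step 5, so $R^1q_*\mathcal O(T)=0$ by Lemma 5. As in the proof of Lemma 6, (6) splits over preimages of affine open sets of $\mathbb F_1$. Since $x_i,u_i\ge0$ and $\beta=\alpha$, pushing forward gives an exact sequence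
$$0\to\mathcal O(-\alpha H-sf)\to q_*M\to\mathcal O(-\alpha H-tf)\to0 .$$
Its class lies in $H^1(\mathbb F_1,\mathcal O(\tau f))=H^1(\mathbb P^1,\mathcal O(\tau))$, so it is pulled back from $\mathbb P^1$. Hence $(q_*M)(\alpha H)$ is the pull-back of an extension of $\mathcal O(-t)$ by $\mathcal O(-s)$ on $\mathbb P^1$, that is, of a bundle $\mathcal O(-s_1)\oplus\mathcal O(-s_2)$ with $s_1\le s_2$ and $s_1+s_2=s+t$.

Suppose $\tau<0$, that is, $t<s$. Then $s_1\le(s+t)/2<s$, and $H^0(X,M(\alpha H+s_1f))=H^0(\mathbb F_1,(q_*M)(\alpha H+s_1f))\ne0$. Now compare $s$ with $s_0$. In the basis $H,f,E_2,\dots,E_r$ the divisor $\Delta_0$ has $H$-coefficient $\Delta_0\cdot f=0$, hence $f$-coefficient $\Delta_0\cdot H\ge0$. So $s=s_0-\Delta_0\cdot H\le s_0$. Thus $s_1<s_0$, contradicting the minimality of $s_0$.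

**Step 7: if $\delta\ge1$ and $\tau\le-2$, then $\delta=1$, $\tau=-2$ and all $z_i=0$.** Here (8) and Cauchy–Schwarz suffice. Write $\tau=-\sigma$ with $\sigma\ge2$. By (8),
$$0\le\sum_{i\ge2}z_i^2=\delta^2-2\delta\sigma+3\le\delta^2-4\delta+3=(\delta-1)(\delta-3),$$
so $\delta=1$ or $\delta\ge3$.

If $\delta=1$, then $0\le4-2\sigma$, so $\sigma=2$ and $\sum z_i^2=0$, as claimed.

Let $\delta\ge3$. Then $2\delta\sigma\le\delta^2+3\le2\delta^2$, so $\sigma\le\delta$. With $d=m+\mu_1$, (8) gives
$$\sum_{i\ge2}z_i\mu_i\ge A+1,\qquad A=\delta\mu_1+(\delta-\sigma)m\ge0 ,$$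
and (1) gives $\sum_{i\ge2}\mu_i^2=d^2-1-\mu_1^2=m^2+2m\mu_1-1$. By Cauchy–Schwarz,
$$A^2+1\le(A+1)^2\le(\delta^2-2\delta\sigma+3)(m^2+2m\mu_1-1)\le(\delta^2-2\delta\sigma+3)(m^2+2m\mu_1).$$
Since $A^2=\delta^2\mu_1^2+2\delta(\delta-\sigma)m\mu_1+(\delta-\sigma)^2m^2$, moving everything to the left gives
$$\delta^2\mu_1^2+(2\delta\sigma-6)\,m\mu_1+(\sigma^2-3)\,m^2+1\le0 .$$
But $\delta\sigma\ge6$ and $\sigma\ge2$, so the left side is positive, a contradiction.

**Step 8: proof of Theorem 1.** If $\tau\ge-1$, then $T\cdot E_i\ge-1$ for all $i$ by Step 5. Moreover $P\cdot E_i\ge0$ for all $i$, $u_i\ge0$ for $i\ge2$, and $2t=\mu_1+\tau\ge0$. So Lemma 6 shows that $I$ is saturated.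

Hence, if $I$ is not saturated, Steps 6 and 7 leave $\delta=1$, $\tau=-2$, all $z_i=0$, that is,
$$T=H-2f=2E_1-H,\qquad H'=2P+T=2P+2E_1-H. \tag{9}$$
Intersect $H'$ with $H$, $E_1$ and $E_i$ for $i\ge2$: $d=2P\cdot H-1$ is odd, and $\mu_1=2s-2$ and $\mu_i=2x_i$ are even. Finally (7) gives $2\mu_1-d=T\cdot H'=-1-2e$, so $d-2\mu_1=1+2e\ge1$ and $\mu_1\le(d-1)/2$. As $p_1$ was an arbitrary base point, $\mu_i\le(d-1)/2$ for all $i$. Theorem 1 is proved, and with it the implication asked about. $\blacksquare$

For $(5;2^6)$, which is not saturated, (9) gives $P=\frac12(H'-T)=3H-2E_1-E_2-\dots-E_6$, so $e=9-4-5=0$, and indeed $d-2\mu_1=1=1+2e$. In the coordinates of Step 4, $\alpha=1$, $\beta=2$, $s=2$, $t=0$ and $x_i=u_i=1$.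

## 9. The non-saturated case: $M$ is a twist of $\pi^*\Omega(1)$

Now we prove Theorem 2. Everything goes through the following condition.

**Condition (∗).** $d$ is odd, all $\mu_i$ are even, and $M\cong\pi^*\Omega(1)\otimes\mathcal O_X\bigl(\tfrac{H-H'}2\bigr)$.

**Step 1: (1) implies (∗).** We identify the extension (6). Assume (1), so (9) holds. Then $s\ge0$, $x_i=u_i=\mu_i/2\ge0$ for $i\ge2$, and $t=\mu_1-s=(\mu_1-2)/2\ge0$, since $\mu_1$ is even and positive. If (6) split, Lemma 6 would make $I$ saturated. So (6) is not split.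

Next, the space of extensions $H^1(X,\mathcal O(T))$ has dimension $1$. Indeed $\pi_*\mathcal O(T)=\mathcal O(-1)$, and $H^1(\mathcal O(-1))=H^2(\mathcal O(-1))=0$. So the Leray spectral sequence gives $H^1(X,\mathcal O(2E_1-H))\cong H^0(R^1\pi_*\mathcal O(2E_1-H))$, which has dimension $1$ by Lemma 5. Hence all nonsplit extensions of $\mathcal O(-Q)$ by $\mathcal O(-P)$ have isomorphic middle terms, and it is enough to exhibit one.

Choose coordinates with $p_1=(0:0:1)$. Then $\pi^*\Omega(1)$ is the kernel of $(X_0,X_1,X_2)\colon\mathcal O_X^3\to\mathcal O_X(H)$. Project it to the third coordinate. The kernel of the projection is $\{(a,b,0):aX_0+bX_1=0\}\cong\mathcal O(-f)$, because $X_0,X_1$ generate $\mathcal O(H-E_1)=\mathcal O(f)$. The image is $\{c:cX_2\in\mathcal O(H-E_1)\}$. Since $X_2$ generates $\mathcal O(H)$ near $E_1$, and $\mathcal O(H-E_1)=\mathcal O(H)$ away from $E_1$, the image is $\mathcal O(-E_1)$. So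
$$0\to\mathcal O(-f)\to\pi^*\Omega(1)\to\mathcal O(-E_1)\to0. \tag{10}$$
This is not split: on $E_1\cong\mathbb P^1$ the middle term becomes $\mathcal O^2$ and the outer terms $\mathcal O(-1)$ and $\mathcal O(1)$, and $\mathcal O^2\not\cong\mathcal O(-1)\oplus\mathcal O(1)$.

Twist (10) by $L=f-P$. The subbundle becomes $\mathcal O(-P)$. The quotient has class $-E_1+f-P=(H-2E_1)-P=-T-P=-Q$. So $\pi^*\Omega(1)\otimes\mathcal O(L)$ is a nonsplit extension of $\mathcal O(-Q)$ by $\mathcal O(-P)$, and it is isomorphic to $M$. By (9), $2L=2f-2P=2f-H'+T=H-H'$. The parities in (∗) are those of Theorem 1.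

**Step 2: (∗) implies (2), (3) and (4).** Now we read off $K$. Put $j=(d-1)/2$. Then $\frac{H-H'}2=-jH+\sum\frac{\mu_i}2E_i$, and Lemma 5 with the projection formula gives
$$K=\pi_*M\cong\Omega(1-j). \tag{11}$$
Write $\Gamma_*(\mathcal E)=\bigoplus_nH^0(\mathcal E(n))$. The Koszul complex gives $0\to R(-2)\to R(-1)^3\to\Gamma_*(\Omega(1))\to0$, so the syzygy module $\Gamma_*(K)$ has the resolution $0\to R(-j-2)\to R(-j-1)^3\to\Gamma_*(K)\to0$. Shift by $-d$ and note $d+j+1=\frac{3d+1}2$ and $d+j+2=\frac{3d+3}2$. This is the resolution in (2). It is minimal, because its matrices have entries of positive degrees $j+1$ and $1$ and the $f_i$ are linearly independent. The syzygies are generated in degree $j+1>(d-1)/2$, which is (3). By (3) of Section 3 and (11), $(I^{\rm sat}/I)_{d+n}\cong H^1(\Omega(1-j+n))$, which is $k$ for $n=j-1$ and $0$ otherwise. Since $d+j-1=\frac{3(d-1)}2$, this is condition (4).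

**Step 3: each of (2), (3), (4) implies (1).** If (2) holds, then $\operatorname{pd}R/I=3$, so $\operatorname{depth}R/I=0$ and $I$ is not saturated. Condition (4) trivially gives (1). Let (3) hold and suppose that $I$ is saturated. There is a base point by (1) of Section 1, and no common factor, so $\dim R/I=1$. Hence $\operatorname{depth}R/I=1$ and $\operatorname{pd}R/I=2$. So the syzygy module is free of rank $2$, with generators in degrees $a,b$ where $a+b=-c_1(K)=d$. As $d$ is odd, $\min(a,b)\le(d-1)/2$, contradicting (3).

**Step 4: $d\equiv1\pmod4$.** With $\mu_i=2\nu_i$ and $j=(d-1)/2$, the equations of condition become $\sum\nu_i=3j$ and $\sum\nu_i^2=j(j+1)$. The two sums have the same parity and $j(j+1)$ is even, so $j$ is even. This proves Theorem 2; the bound $\dim_kI^{\rm sat}/I\le1$ follows from (4). $\blacksquare$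

The proof also shows that (∗) is equivalent to (1) of Theorem 2; this will be used below.

## 10. Infinitely many degrees with $\mu_1=\lfloor d/2\rfloor$

For Proposition 3 we need to pass from one example to general points, and to build examples from smaller ones by composition.

**Step 1: one non-saturated example suffices.** Fix numbers $(d;\mu_1,\dots,\mu_r)$, all $\mu_i\ge1$, satisfying (1). Let $B\subset(\mathbb P^2)^r$ be the open set of $r$-tuples of distinct points, and for $b\in B$ let $X_b$ be the blow-up and $H'=dH-\sum\mu_iE_i$. By Riemann–Roch $\chi(H')=\frac{H'^2-H'\cdot K_{X_b}}2+1=\frac{1+3}2+1=3$. Also $h^2(H')=h^0(K_{X_b}-H')=0$, because $(K_{X_b}-H')\cdot H=-3-d<0$ and $H$ is nef. So $h^0(H')\ge3$, with equality if and only if $h^1(H')=0$. Let $B''\subset B$ be the locus where $h^0(H')=3$ and $H'$ is globally generated. By semicontinuity and base change $B''$ is open, and over it the spaces $H^0(X_b,H')\subset R_d$ form a vector bundle.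

*$B''$ is exactly the set of configurations realizing the type.* If $b\in B''$, the morphism given by $|H'|$ has degree $H'^2=1$. By global generation the net has no fixed component, the general member has multiplicity exactly $\mu_i$ at $p_i$, and there are no further base points. Conversely, if $b$ is realized by $F$ with resolution $G$, then $H'=G^*\mathcal O(1)$ is globally generated, and $h^0(G^*\mathcal O(1))=h^0(\mathcal O(1))=3$ because $G_*\mathcal O_X=\mathcal O$. In particular the net of $F$ is all of $H^0(X_b,H')$, so $I$ depends only on $b$.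

Let $d$ be odd. By Theorem 2, $I$ is not saturated if and only if there is no nonzero syzygy of degree $(d-1)/2$; there is then none of smaller degree, since a syzygy can be multiplied by forms. This means that the multiplication map $R_{(d-1)/2}\otimes H^0(X_b,H')\to R_{d+(d-1)/2}$ is injective, an open condition on $B''$. So the non-saturated locus is open in $B''$. It is also invariant under $\mathrm{PGL}_3$. As $B''$ is irreducible, one non-saturated example implies non-saturation for general base points.

**Claim.** Let $d_1=5$ and $d_{n+1}=4d_n+1$. For each $n\ge1$ there is a proper type of degree $d_n$, with $1+5n$ base points and maximal multiplicity $\mu_1=(d_n-1)/2$, that has non-saturated members.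

With Step 1 the claim proves Proposition 3. For $n=1$ it was proved in Section 2, with the type $(5;2^6)$. Now the induction.

**Step 2: choosing the points for the composition.** We arrange that all base points of the composite are proper. Let $C$ be a map of type $(5;2^6)$ as in Section 2, with base points $p_1,\dots,p_6$ and resolution $\rho_1,\rho_2\colon Y\to\mathbb P^2$. Here $\rho_1$ contracts the curve $E_{p_j}$ to $p_j$, and $\rho_2$ contracts $C_j$ to $q_j$. Write $d=d_n$ and let $(d;\mu_1,\dots,\mu_{1+5n})$ be the $n$-th type. Its non-saturated locus in $(\mathbb P^2)^{1+5n}$ is nonempty, open and $\mathrm{PGL}_3$-invariant. As $\mathrm{PGL}_3$ acts transitively on $\mathbb P^2$, this locus projects onto the first factor. So the set of $(x_2,\dots,x_{1+5n})$ such that $(q_1,x_2,\dots,x_{1+5n})$ are the base points of a non-saturated $F$ of the $n$-th type is nonempty and open. Hence we may choose the $x_i$ also off all the $q_j$ and off the curves $\rho_2(E_{p_j})$. Then the points $\rho_2^{-1}(x_i)$ lie off all $C_j$ and all $E_{p_j}$, and $\rho_1$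 maps them to distinct points $y_i\notin\{p_1,\dots,p_6\}$.

**Step 3: the type of $F\circ C$.** Let $X$ be the blow-up of $Y$ at the points $\rho_2^{-1}(x_i)$. It is the blow-up of the first plane at the $p_j$ and $y_i$, and also the blow-up of the second plane at the $q_j$ and $x_i$. So it dominates the resolution of $F$, which is the blow-up of the second plane at $q_1$ and the $x_i$. Hence $F\circ C$ is given by the base point free class, pulled back from the third plane,
$$H''=d\,H_2-\mu_1C_1-\sum_{i\ge2}\mu_iE_{y_i}.$$
Inserting $H_2=5H-2\sum_jE_{p_j}$ and $C_1=2H-\sum_{j\ge2}E_{p_j}$,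
$$H''=(5d-2\mu_1)H-2d\,E_{p_1}-(2d-\mu_1)\sum_{j=2}^6E_{p_j}-\sum_{i\ge2}\mu_iE_{y_i},\qquad\mu_1=\tfrac{d-1}2 .$$
All these multiplicities are positive. So the base points of $F\circ C$ are exactly the $6+5n=1+5(n+1)$ points $p_j,y_i$, and all are proper. The degree is $5d-(d-1)=4d+1=d_{n+1}$. The multiplicity at $p_1$ is $2d=(d_{n+1}-1)/2$, and it is maximal, since $2d\ge2d-\mu_1$ and $2d\ge\mu_1\ge\mu_i$.

**Step 4: $F\circ C$ is not saturated.** Condition (∗) composes. By (∗) for $F$, the pull-back to $X$ of $\Omega(1)$ from the third plane is a twist, by a line bundle, of the pull-back of $\Omega(1)$ from the second plane. By (∗) for $C$, the latter is a twist of the pull-back of $\Omega(1)$ from the first plane. So the pull-back from the third plane is the pull-back from the first tensored with some $\mathcal O(L')$. Comparing first Chern classes, $-H''=-H+2L'$, so $2L'=H-H''$. Hence the coefficients of $H-H''$ are even, that is, the degree of $F\circ C$ is odd and all its multiplicities are even. As $\operatorname{Pic}X$ is torsion-free, $L'=\frac{H-H''}2$.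 This is (∗) for $F\circ C$, so by Section 9 its base ideal is not saturated. The claim and Proposition 3 are proved. $\blacksquare$

The case $n=2$ of the construction, with $d=5$ and $\mu_1=2$, has degree $21$ and multiplicities $2d=10$, $2d-\mu_1=8$ (five times) and $2$ (five times): the type is $(21;10,8^5,2^5)$. The equations of condition check: $10+40+10=60=3\cdot20$ and $100+320+20=440=21^2-1$. So Cremona maps of types $(5;2^6)$ and $(21;10,8^5,2^5)$ with general base points have non-saturated base ideals, and in both types $\mu_1=(d-1)/2$.
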